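# Bending along crossing walls: small contracting deformations of cocompact lattices in $\mathrm O(n,1)$

## 1. A right-angled pentagon in $\mathbb H^2$

A lattice acts on $\mathbb H^n$. Put $\mathbb H^n$ inside a larger $\mathbb H^N$ and let the lattice act there in the obvious way. Can we perturb this action, by as little as we please, so that every group element moves the base point less than before, by a definite factor $\lambda<1$, up to an additive constant? We start with a group for which this can be done almost by pure thought, the one given by a right-angled pentagon, and then ask what survives when $n$ is arbitrary.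

**Conventions.** Let $V=\mathbb R^{n+1}$ with a form $\langle\,,\rangle$ of signature $(n,1)$. We take $\mathbb H^n$ to be one sheet of $\{\langle x,x\rangle=-1\}$, with $\cosh d(x,y)=-\langle x,y\rangle$. (Equivalently, $\mathbb H^n$ is the set of negative definite lines, on which all of $\mathrm O(V)$ acts, with kernel $\{\pm I\}$.) Let $\mathrm O^+(V)$ be the index-2 subgroup of $\mathrm O(V)$ preserving the sheet. For $p\in\mathbb H^n$ the space $p^\perp=T_p\mathbb H^n$ is positive definite, and the geodesic from $p$ in the unit direction $u\in p^\perp$ is $s\mapsto\cosh s\,p+\sinh s\,u$. A vector $v$ with $\langle v,v\rangle>0$ gives a hyperplane $A_v=v^\perp\cap\mathbb H^n$ with two sides, according to the sign of $\langle v,\cdot\rangle$. If $p\in A_v$, then $\langle v,\cosh s\,p+\sinh s\,u\rangle=\sinh s\,\langle v,u\rangle$. So a geodesic line through a point of $A_v$ either lies in $A_v$ or meets it exactly once, with $\langle v,u\rangle\neq0$, and changes sides there.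

If $W$ is a Euclidean space of dimension $N-n$, then $V\oplus W\cong\mathbb R^{N,1}$, and $\mathbb H^n\subset\mathbb H^N$. For $\gamma\in \mathrm O(V)$ put $\hat\gamma=\gamma\oplus\mathrm{id}_W$. The map $\gamma\mapsto\hat\gamma$ is the standard embedding $\mathrm O(n,1)\hookrightarrow \mathrm O(N,1)$. For a finitely generated group $\Gamma$, the space $\mathrm{Hom}(\Gamma,\mathrm O(N,1))$ has the topology of pointwise convergence, equivalently of convergence on a finite generating set.

**Definition 1 (strict domination).** Let $\rho,j:\Gamma\to \mathrm O(N,1)$ be representations and $o\in\mathbb H^N$. Then $\rho$ is *strictly dominated* by $j$ if there are $\lambda<1$ and $C\ge0$ with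
$$d(o,\rho(\gamma)o)\le\lambda\,d(o,j(\gamma)o)+C\qquad\text{for all }\gamma\in\Gamma.$$

The choice of $o$ is irrelevant: replacing $o$ by $o'$ changes each of the two distances by at most $2d(o,o')$, which is absorbed in $C$.

For example, let $\Gamma=\mathbb Z$, and let $j(1)$ and $\rho(1)$ be translations of lengths $\ell>0$ and $\ell'\ge 0$ along geodesics through $o$. The inequality reads $|k|\ell'\le\lambda|k|\ell+C$ for all $k$, so strict domination means exactly $\ell'<\ell$. In general, strict domination forces all translation lengths to shrink by a uniform factor.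

**The pentagon group.** Let $P$ be the regular pentagon in $\mathbb H^2$ with all angles $\pi/2$; it exists because $5\cdot\frac\pi2<3\pi$. Number its sides cyclically $1,\dots,5$, let $s_i$ be the reflection in side $i$, and let $G$ be the group generated by the $s_i$. By Poincaré's polygon theorem, $G$ is discrete, the translates $gP$ tile $\mathbb H^2$, and $G$ has the presentation $s_i^2=1$, $(s_is_{i+1})^2=1$ (indices mod 5). Each relation contains every letter an even number of times, so there is a homomorphism $\varphi:G\to(\mathbb Z/2)^5$ sending $s_i$ to the $i$-th basis vector. Let $\Gamma=\ker\varphi$. It has index $32$ in $G$, so it is a cocompact lattice of $\mathrm O(2,1)$.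

**Proposition 1.** For this $\Gamma$ there is a real-analytic family $\rho_t:\Gamma\to \mathrm O(7,1)$, $t\in\mathbb R$, with $\rho_0$ the standard embedding, such that $\rho_t$ is strictly dominated by $\rho_0$ for every $t\notin2\pi\mathbb Z$.

The proof occupies Sections 2 to 4. It uses only a short list of properties of the pentagon tiling. We write it so that it applies, word for word, to any $\mathbb H^n$ where this list can be verified.

## 2. Walls, types, normals and rotations

**Definition 2 (bending data).** Let $\Gamma\subset \mathrm O^+(V)$ be a cocompact lattice. *Bending data* for $\Gamma$ consist of a family $\mathcal H$ of hyperplanes of $\mathbb H^n$, called *walls*, a type $\tau(A)\in\{1,\dots,r\}$ and a unit normal $n_A$ for each wall, a Euclidean space $W$, and for each wall a positive definite plane $\Pi_A\subset V\oplus W$ with a one-parameter group $R_A(t)$ that rotates $\Pi_A$ by angle $t$ (for some orientation) and is the identity on $\Pi_A^\perp$, such that: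

- (P1) $\mathcal H$ is $\Gamma$-invariant and locally finite (a compact set meets finitely many walls).
- (P2) $\tau(\gamma A)=\tau(A)$ and $n_{\gamma A}=\gamma n_A$ for all $\gamma\in\Gamma$.
- (P3) For some $L>0$, any two points of $\mathbb H^n$ at distance $L$ are strictly separated by some wall.
- (P4) $R_A(t)$ fixes $A$ pointwise.
- (P5) $R_{\gamma A}(t)=\hat\gamma R_A(t)\hat\gamma^{-1}$ for all $\gamma\in\Gamma$.
- (P6) If $A\ne A'$ are walls that meet in $\mathbb H^n$, then $\Pi_A\perp\Pi_{A'}$; hence $R_A(t)$ and $R_{A'}(t')$ commute.
- (P7) If $u\in V$ and $\langle u,n_A\rangle\neq0$, then the orthogonal projection of $u$ to $\Pi_A$ is nonzero.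

The picture to keep in mind is this: each time we cross a wall, we turn a little into the extra dimensions, about the wall. (P4) makes this continuous, (P6) makes it consistent, (P3) and (P7) make it shorten everything.

**The pentagon has bending data.** *The purpose of this step is to verify the list for the pentagon group.* Let $\mathcal H$ be the set of lines spanned by sides of tiles.

*Walls and types.* Give side $i$ of $gP$ the label $i$. The tile across it is $gs_iP$, which gives it the same label. At the vertex between sides $i$ and $i+1$ of $gP$ exactly four tiles meet, namely $gP,\ gs_iP,\ gs_{i+1}P,\ gs_is_{i+1}P$, and the right angles fit together to two orthogonal lines. Since the line of side $i$ is orthogonal to the line of side $i+1$, it is preserved by $s_{i+1}$. Therefore side $i$ of $gP$ continues, past the vertex, in side $i$ of $gs_{i+1}P$. Hence every wall is a union of sides of tiles, all with one label, its type. The components of $\mathbb H^2\setminus\bigcup\mathcal H$ are the open tiles, and two distinct walls can meet only at a vertex of the tiling, where they are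 orthogonal and of different types. Local finiteness and invariance are clear, and the labels are even $G$-invariant.

*Normals.* On the interior of the tile $gP$ let $\sigma_i=(-1)^{\varphi_i(g)}$, where $\varphi_i$ is the $i$-th coordinate of $\varphi$. Crossing a side with label $k$ replaces $g$ by $gs_k$, so it flips $\sigma_k$ and no other $\sigma_i$. Along one side of a wall $A$ of type $i$, successive tiles differ by crossing sides with labels $\ne i$, so $\sigma_i$ is constant on the tiles adjacent to $A$ on one side, and opposite on the other side. Let $n_A$ be the unit normal of $A$ pointing to the side where $\sigma_i=+1$. For $\gamma\in\Gamma=\ker\varphi$ we have $\varphi_i(\gamma g)=\varphi_i(g)$, so $\gamma$ preserves $\sigma_i$ and $n_{\gamma A}=\gamma n_A$. This proves (P1) and (P2).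

*Separation.* If $x\ne y$ are not strictly separated by any wall, then no wall crosses the open segment $(x,y)$ transversally. Either $(x,y)$ misses all walls and lies in an open tile, or it lies in a wall and contains no vertex, so it lies in one side of a tile. In both cases $d(x,y)\le\operatorname{diam}P$. So (P3) holds with $L=1+\operatorname{diam}P$.

*Rotations.* Let $W=\mathbb R^5$ with orthonormal basis $e_1,\dots,e_5$, so $N=7$. For $A$ of type $i$ let $\Pi_A=\mathrm{span}(n_A,e_i)$ and $R_A(t)=\exp(tJ_A)$ with $J_Az=\langle n_A,z\rangle e_i-\langle e_i,z\rangle n_A$. As $J_An_A=e_i$, $J_Ae_i=-n_A$ and $J_A=0$ on $\Pi_A^\perp$, this is the rotation by $t$ in $\Pi_A$. Points of $A$ are orthogonal to $n_A$ and to $e_i$, which gives (P4). (P5) follows from $\hat\gamma n_A=n_{\gamma A}$ and $\hat\gamma e_i=e_i$. If $A\neq A'$ meet, with types $i\ne j$, then $n_A\perp n_{A'}$ and $e_i\perp e_j$, which gives (P6). (P7) is clear since $n_A\in\Pi_A$. So the pentagon group has bending data.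

## 3. The product of rotations along a segment

From now on we fix any bending data for $\Gamma\subset \mathrm O^+(V)$ and use (P1) to (P7) only. *This section turns the rotations into a representation.*

Let $U=\mathbb H^n\setminus\bigcup_{A\in\mathcal H}A$. By local finiteness $U$ is open and dense, and it is $\Gamma$-invariant. For $x,y\in U$, a wall meeting $[x,y]$ does not contain it, so it is crossed once, transversally, and separates $x$ from $y$; conversely a separating wall meets $[x,y]$. List these walls $A_1,\dots,A_k$ in order from $x$ to $y$. Walls crossed at the same point meet there, so their rotations commute by (P6), and we order them arbitrarily. Put $\varepsilon_l=+1$ if $\langle n_{A_l},x\rangle<0<\langle n_{A_l},y\rangle$ and $\varepsilon_l=-1$ in the opposite case, and define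
$$c_t(x,y)=R_{A_1}(\varepsilon_1t)\cdots R_{A_k}(\varepsilon_kt).\tag{1}$$
An empty product is $I$. Directly from the definition we have three rules.
$$c_t(y,x)=c_t(x,y)^{-1},\tag{2}$$
because the order and all signs are reversed;
$$c_t(x,y)=c_t(x,p)\,c_t(p,y)\quad\text{for }p\in[x,y]\cap U;\tag{3}$$
$$c_t(\gamma x,\gamma y)=\hat\gamma\,c_t(x,y)\,\hat\gamma^{-1}\quad(\gamma\in\Gamma),\tag{4}$$
by (P5), the signs being preserved since $\langle n_{\gamma A},\gamma x\rangle=\langle n_A,x\rangle$ by (P2).

**Lemma 1.** $c_t(x,y)\,c_t(y,z)=c_t(x,z)$ for all $x,y,z\in U$.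

**Step 1: the identity in small balls.** For $p\in\mathbb H^n$ let $D_p$ be an open ball centered at $p$ that meets only walls through $p$; it exists by local finiteness. Walls through $p$ meet pairwise, so all their rotations commute. If $x,y\in D_p\cap U$, then $[x,y]\subset D_p$ since balls are convex, so only walls through $p$ are crossed, and
$$c_t(x,y)=\prod_{A\ni p}R_A\!\left(t\,\frac{\operatorname{sgn}\langle n_A,y\rangle-\operatorname{sgn}\langle n_A,x\rangle}{2}\right).\tag{5}$$
For $x,y,z\in D_p\cap U$ the angles add up, and the factors commute. So the lemma holds when $x,y,z$ lie in one $D_p$.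

**Step 2: from local to thin triangles.** *We claim that for fixed $x\in U$ every $q\in\mathbb H^n$ has a neighborhood $N_q$ such that $c_t(x,y)c_t(y,y')=c_t(x,y')$ for all $y,y'\in N_q\cap U$.*

Let $\sigma_y:[0,1]\to[x,y]$ be the constant-speed parametrization; $\sigma_y(s)$ is continuous in $(y,s)$. The sets $\sigma_q^{-1}(D_p)$ cover $[0,1]$, so by the Lebesgue number lemma there are $k$ and points $p_0,\dots,p_{k-1}$ with $\sigma_q([\frac ik,\frac{i+1}k])\subset D_{p_i}$. By compactness of these intervals there is a neighborhood $N_q$ of $q$ with $\sigma_y([\frac ik,\frac{i+1}k])\subset D_{p_i}$ for all $y\in N_q$ and all $i$. Let $y,y'\in N_q\cap U$. The segments $[x,y]$ and $[x,y']$ have endpoints in $U$, so each meets the walls in finitely many points. As the $D_{p_i}$ are open, we can choose $0=s_0<s_1<\dots<s_k=1$, with $s_i$ very close to $\frac ik$, such that $a_i=\sigma_y(s_i)$ and $a_i'=\sigma_{y'}(s_i)$ are all in $U$ and $a_i,a_{i+1},a_i',a_{i+1}'\in D_{p_i}$.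

We show $c_t(x,a_i)c_t(a_i,a_i')=c_t(x,a_i')$ by induction on $i$. For $i=0$ all three points are $x$. For the step,
$$\begin{aligned}
c_t(x,a_{i+1})\,c_t(a_{i+1},a'_{i+1})&=c_t(x,a_i)\,c_t(a_i,a_{i+1})\,c_t(a_{i+1},a'_{i+1})&&\text{by (3)}\\
&=c_t(x,a_i)\,c_t(a_i,a_i')\,c_t(a_i',a'_{i+1})&&\text{by Step 1 in }D_{p_i}\text{, twice}\\
&=c_t(x,a_i')\,c_t(a_i',a_{i+1}')&&\text{by induction}\\
&=c_t(x,a'_{i+1})&&\text{by (3)}.
\end{aligned}$$
For $i=k$ this is the claim.

**Step 3: from thin triangles to all triangles.** Given $x,y,z\in U$, cover $[y,z]$ by the sets $N_q$. By the Lebesgue number lemma there are points $y=y_0,y_1,\dots,y_l=z$ in this order on $[y,z]\cap U$ with consecutive points in a common $N_q$. Applying Step 2 repeatedly and then (3),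
$$c_t(x,z)=c_t(x,y_{l-1})c_t(y_{l-1},y_l)=\dots=c_t(x,y)\,c_t(y_0,y_1)\cdots c_t(y_{l-1},y_l)=c_t(x,y)\,c_t(y,z).\qquad\square$$

**The representation.** Fix $x_0\in U$ and put
$$\rho_t(\gamma)=c_t(x_0,\gamma x_0)\,\hat\gamma\qquad(\gamma\in\Gamma).\tag{6}$$
By Lemma 1 and (4),
$$\rho_t(\gamma_1\gamma_2)=c_t(x_0,\gamma_1x_0)\,c_t(\gamma_1x_0,\gamma_1\gamma_2x_0)\,\hat\gamma_1\hat\gamma_2=c_t(x_0,\gamma_1x_0)\,\hat\gamma_1c_t(x_0,\gamma_2x_0)\hat\gamma_1^{-1}\,\hat\gamma_1\hat\gamma_2=\rho_t(\gamma_1)\rho_t(\gamma_2).$$
So $\rho_t:\Gamma\to \mathrm O(N,1)$ is a representation, where $N=n+\dim W$. Each $\rho_t(\gamma)$ is a finite product of rotations $\exp(\pm tJ)$ and a constant matrix, so it is analytic in $t$. Moreover $\rho_0$ is the standard embedding, and $\rho_t\to\rho_0$ as $t\to0$.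

## 4. The bent copy of $\mathbb H^n$ and its contraction

*We now build a $\rho_t$-equivariant map $F_t:\mathbb H^n\to\mathbb H^N$ and show that it shortens every pair of points at distance $L$.*

**Chambers.** A *chamber* is a component $Q$ of $U$. Two points of $U$ lie in the same chamber if and only if no wall separates them: if none does, then $[x,y]\subset U$; conversely the sign of $\langle n_A,\cdot\rangle$ is locally constant on $U$. Hence chambers are convex. In $D_p$ only the finitely many walls through $p$ matter, so $D_p$ meets finitely many chambers; since $U$ is dense, the closed chambers form a locally finite closed cover of $\mathbb H^n$.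

**Definition of $F_t$.** If $x,y$ lie in one chamber, then $c_t(x,y)=I$. By Lemma 1, $c_t(x_0,\cdot)$ is therefore equal to a constant $g_Q=g_Q(t)$ on each chamber $Q$. For $p\in\mathbb H^n$ put
$$F_t(p)=c_t(x_0,x)\,p\qquad\text{for any }x\in U\cap D_p.\tag{7}$$
For another choice $y\in U\cap D_p$ we have $c_t(x_0,y)=c_t(x_0,x)c_t(x,y)$, and $c_t(x,y)$ is a product of rotations in walls through $p$, which fix $p$ by (P4). So (7) is well defined. If $p\in\overline Q$, we may choose $x\in Q\cap D_p$; thus $F_t=g_Q$ on $\overline Q$. As the closed chambers are a locally finite closed cover, $F_t$ is continuous. Its values lie in $\mathbb H^N$, because each $R_A(t)$ is joined to the identity by a path in $\mathrm O(N,1)$ and so preserves the sheet.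

For $x\in U$ and $\gamma\in\Gamma$, Lemma 1 and (4) give
$$F_t(\gamma x)=c_t(x_0,\gamma x_0)\,c_t(\gamma x_0,\gamma x)\,\gamma x=c_t(x_0,\gamma x_0)\,\hat\gamma c_t(x_0,x)\hat\gamma^{-1}\hat\gamma x=\rho_t(\gamma)F_t(x),$$
and by continuity $F_t(\gamma x)=\rho_t(\gamma)F_t(x)$ for all $x\in\mathbb H^n$. Also $F_t(x_0)=x_0$.

**Lemma 2.** $F_t$ is 1-Lipschitz. More precisely, each segment $[x,y]$ is cut, at the finitely many points where it meets walls not containing it, into subsegments each lying in one closed chamber; on each of these $F_t$ is the restriction of an isometry of $\mathbb H^N$.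

*Proof.* A wall not containing $[x,y]$ meets it at most once, so there are finitely many cut points. Let $I$ be an open subsegment between consecutive ones (counting $x$ and $y$ as cut points). Every wall contains $I$ or misses it. Pick $z\in I$, $z'\in D_z\cap U$, and let $Q$ be the chamber of $z'$. Let $z_2\in I$ be arbitrary; we show $(z_2,z']\subset Q$. If a wall $A$ contains $I$, then $z_2\in A$ and $z'\notin A$, so $(z_2,z']$ lies strictly on the side of $z'$. If $A$ misses $I$, then $z$ and $z_2$ are strictly on the same side of $A$; as $z\notin A$, the wall $A$ misses $D_z$, so $z'$ is on that side too, and so is all of $[z_2,z']$. Hence $(z_2,z']$ meets no wall and lies in $Q$, so $z_2\in\overline Q$. Therefore $\overline I\subset\overline Q$, where $F_t=g_Q$. It follows that $F_t([x,y])$ is a curve of length $d(x,y)$, and $d(F_t(x),F_t(y))\le d(x,y)$. $\square$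

**Lemma 3.** If $t\notin2\pi\mathbb Z$ and $d(x,y)=L$, then $d(F_t(x),F_t(y))<L$.

*Proof.* By (P3) a wall $A$ strictly separates $x$ and $y$; let $p$ be the point of $A\cap[x,y]$, and $u\in T_p\mathbb H^n$ the unit direction of $[x,y]$ at $p$, so $\langle u,n_A\rangle\neq0$. Suppose $d(F_t(x),F_t(y))=L$. Then $F_t|_{[x,y]}$ is a unit-speed curve whose length equals the distance of its endpoints. So it is a geodesic, and in particular differentiable at $p$.

The point $p$ is a cut point in Lemma 2. Let $Q,Q'$ be chambers whose closures contain the subsegments just before and just after $p$. The one-sided derivatives of $F_t$ along $[x,y]$ at $p$ are $g_Qu$ and $g_{Q'}u$, so $g_Qu=g_{Q'}u$, that is, $hu=u$ for $h=g_Q^{-1}g_{Q'}$. Choose $z\in Q\cap D_p$ and $z'\in Q'\cap D_p$. By Lemma 1, $h=c_t(x_0,z)^{-1}c_t(x_0,z')=c_t(z,z')$, and by (5) this is the product of $R_{A'}(\pm t)$ over the walls $A'\ni p$ that separate $z$ from $z'$. One of these is $A$: the closed chamber $\overline Q$ contains points strictly on $x$'s side of $A$, so $Q$ lies on that side, and likewise $Q'$ lies on $y$'s side.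

By (P6) the planes $\Pi_{A'}$ of these walls are mutually orthogonal. So $h$ preserves $\Pi_A$ and $\Pi_A^\perp$, and acts on $\Pi_A$ as $R_A(\pm t)$. Hence the projection of $hu$ to $\Pi_A$ is $R_A(\pm t)$ applied to the projection of $u$, which is nonzero by (P7). A plane rotation by an angle outside $2\pi\mathbb Z$ fixes no nonzero vector. So $hu\neq u$, a contradiction. $\square$

**Proposition 2.** Given bending data for $\Gamma$, the family $\rho_t$ of (6) is real-analytic in $t$, $\rho_0$ is the standard embedding, and $\rho_t$ is strictly dominated by $\rho_0$ for every $t\notin2\pi\mathbb Z$.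

*Proof.* Only the last claim is left. Let $t\notin2\pi\mathbb Z$. The function $(x,y)\mapsto d(F_t(x),F_t(y))$ is continuous and $\Gamma$-invariant on $\{d(x,y)=L\}$, on which $\Gamma$ acts cocompactly. So it has a maximum, which is $\lambda L$ for some $\lambda<1$ by Lemma 3. For arbitrary $x,y$, cut $[x,y]$ into $\lfloor d(x,y)/L\rfloor$ segments of length $L$ and a remainder of length less than $L$, to which we apply Lemma 2:
$$d(F_t(x),F_t(y))\le\lambda\,d(x,y)+L.\tag{8}$$
With $x=o=x_0$ and $y=\gamma x_0$, equivariance gives $d(o,\rho_t(\gamma)o)\le\lambda\,d(o,\gamma o)+L$ for all $\gamma\in\Gamma$. $\square$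

As the pentagon group has bending data with $\dim W=5$, Proposition 1 is proved.

## 5. The statement for all $n$

The problem in general is a conjecture from Maciej Bochenski and Yosuke Morita, "Exotic proper actions on homogeneous spaces via convex cocompact representations", arXiv:2501.14274 (2025).

**Conjecture.** For any $n\ge2$, there exist a cocompact lattice $\Gamma$ of $\mathrm O(n,1)$ and $N\ge n$ such that any neighborhood of the standard embedding $\Gamma\hookrightarrow \mathrm O(n,1)\hookrightarrow \mathrm O(N,1)$ in $\mathrm{Hom}(\Gamma,\mathrm O(N,1))$ contains a representation strictly dominated by it.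

It is true for every $n\ge2$. The lattices come from arithmetic, as follows.

**Arithmetic data.** Let $F\subset\mathbb R$ be a totally real number field of degree $D\ge2$ with ring of integers $\mathcal O$. Let $b$ be a symmetric bilinear form on $F^{n+1}$, of signature $(n,1)$ at the identity embedding and positive definite at all other embeddings $\sigma:F\to\mathbb R$. Multiplying $b$ by a positive integer to clear denominators, we assume $b(\mathcal O^{n+1},\mathcal O^{n+1})\subset\mathcal O$. Write $q(v)=b(v,v)$ and $V=(\mathbb R^{n+1},\langle\,,\rangle=b)$. Put $\Gamma_0=\mathrm O^+(V)\cap GL_{n+1}(\mathcal O)$ and, for $m\in\mathbb N$,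
$$\Gamma(m)=\ker\big(\Gamma_0\to GL_{n+1}(\mathcal O/m\mathcal O)\big),$$
which has finite index in $\Gamma_0$ because $\mathcal O/m\mathcal O$ is finite.

For every $n$ such data exist: take $F=\mathbb Q(\sqrt2)$, $\mathcal O=\mathbb Z[\sqrt2]$ and $q=x_1^2+\dots+x_n^2-\sqrt2\,x_{n+1}^2$. The nontrivial embedding sends $\sqrt2$ to $-\sqrt2$ and makes the form positive definite.

The form $b$ is anisotropic over $F$: if $b(v,v)=0$ with $v\in F^{n+1}$, apply an embedding where $b$ is definite to get $v=0$. By the theorem of Borel–Harish-Chandra and the Godement compactness criterion, applied after restriction of scalars from $F$ to $\mathbb Q$, the group $\Gamma_0$ is a cocompact lattice in $\mathrm O(V)\cong \mathrm O(n,1)$. The same then holds for each $\Gamma(m)$.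

**Theorem A.** Let $n\ge2$. For all sufficiently large $m$, with $\Gamma=\Gamma(m)$ and for some $N>n$, there is a real-analytic family $\rho_t:\Gamma\to \mathrm O(N,1)$ $(t\in\mathbb R)$ with $\rho_0$ the standard embedding, such that $\rho_t$ is strictly dominated by $\rho_0$ for every $t\notin2\pi\mathbb Z$. Since $\rho_t\to\rho_0$ as $t\to0$, the Conjecture holds for every $n\ge2$.

The conclusion passes to all finite-index subgroups of $\Gamma$, by restriction, and to all $N'\ge N$, by composing with $\mathrm O(N,1)\hookrightarrow \mathrm O(N',1)$. Hence every cocompact lattice $\Lambda$ of $\mathrm O(n,1)$ which, up to conjugacy, is commensurable with some $\Gamma_0$ as above has a finite-index subgroup with the property of the Conjecture. Indeed, if $g\Lambda g^{-1}$ is commensurable with $\Gamma_0$, then $\Lambda'=\Lambda\cap g^{-1}\Gamma(m)g$ has finite index in $\Lambda$. The representations $\lambda\mapsto\hat g^{-1}\rho_t(g\lambda g^{-1})\hat g$ of $\Lambda'$ start at the standard embedding, and they are strictly dominated by it for $t\notin2\pi\mathbb Z$ (use the base point $\hat g\,o$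 for $\rho_t$).

How fast can the contraction factor leave $1$? For a representation $\rho$ of $\Gamma$ let $\lambda(\rho)$ be the infimum of all $\lambda\ge0$ for which some $C$ satisfies $d(o,\rho(\gamma)o)\le\lambda\,d(o,\gamma o)+C$ for all $\gamma\in\Gamma$. In the example $\Gamma=\mathbb Z$ of Section 1, $\lambda(\rho)=\ell'/\ell$.

**Theorem B.**

1. In Theorem A there are $c,C',t_0>0$ with $c\,t^2\le1-\lambda(\rho_t)\le C't^2$ for $0<|t|\le t_0$. In particular, for such $t$, $\displaystyle\limsup_{R\to\infty}\tfrac1R\log\#\{\gamma:d(o,\rho_t(\gamma)o)\le R\}\ge(n-1)(1+ct^2)$.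
2. If $n\ge3$, then for every cocompact lattice $\Gamma\subset \mathrm O(n,1)$, every $N$ and every $C^2$ path $\rho_t$ in $\mathrm{Hom}(\Gamma,\mathrm O(N,1))$ starting at the standard embedding, $1-\lambda(\rho_t)\le C't^2$ for small $t$. So the order $t^2$ is optimal among all $C^2$ deformations.
3. $N=n$ never works: for every cocompact lattice $\Gamma\subset \mathrm O(n,1)$, $n\ge2$, some neighborhood of the inclusion in $\mathrm{Hom}(\Gamma,\mathrm O(n,1))$ contains no representation strictly dominated by it.

By Proposition 2, Theorem A reduces to finding bending data for $\Gamma(m)$. What made the pentagon easy was orthogonality. In dimension $n$ we can look for families of hyperplanes that cut all long segments, but nothing so far controls the angles at which they cross.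

## 6. Two attempts: disjoint walls, and the same rotations at other angles

**Disjoint walls.** One way to avoid crossings is to use only pairwise disjoint walls. Then (P6) is empty, and everything in Sections 3 and 4 that does not use (P3) goes through. But the walls themselves are not shortened. Look at the pentagon group with only the walls of type $1$, which are pairwise disjoint. The lines of sides $5$ and $2$ are orthogonal to the line $\ell_1$ of side $1$, so $s_2s_5$ is a translation along $\ell_1$, and $\gamma=(s_2s_5)^2\in\ker\varphi=\Gamma$. No other wall meets $\ell_1$, so $\ell_1$ lies in the closure of a single chamber $Q$, and $F_t=g_Q$ on $\ell_1$. For $p\in\ell_1$ and $\ell>0$ the translation length of $\gamma$,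
$$d\big(F_t(p),\rho_t(\gamma^k)F_t(p)\big)=d\big(F_t(p),F_t(\gamma^kp)\big)=d(p,\gamma^kp)=k\ell .$$
So $d(o,\rho_t(\gamma^k)o)$ and $d(o,\gamma^ko)$ both equal $k\ell$ up to bounded error, and no $\lambda<1$ is possible. Thus each wall must itself be crossed by other walls.

**The same rotations at non-orthogonal crossings.** So let walls cross, with $\langle n_A,n_{A'}\rangle=a$, types $i\neq j$, and keep $\Pi_A=\mathrm{span}(n_A,e_i)$, $J_Az=\langle n_A,z\rangle e_i-\langle e_i,z\rangle n_A$. Then
$$J_AJ_{A'}e_j=J_A(-n_{A'})=-a\,e_i,\qquad J_{A'}J_Ae_j=0 .$$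
If $a\ne0$, then $[J_A,J_{A'}]\neq0$. Suppose that $A,A'$ are the only walls through some point $p\in A\cap A'$. Walking once around $A\cap A'$ near $p$ we cross $A$, $A'$, $A$, $A'$, the last two backwards, and the product of rotations is
$$R_A(t)R_{A'}(t)R_A(-t)R_{A'}(-t)=I+t^2[J_A,J_{A'}]+O(t^3)\ne I$$
for small $t\ne0$, up to the signs of the angles. So Step 1 of Lemma 1 breaks: the product along a path depends on the path, and (6) is not a representation. This is the one place where the naive construction fails.

## 7. Dummy normals that cancel the angles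

Which planes could replace $\mathrm{span}(n_A,e_i)$? Replace $n_A$ by $w_A=n_A+f_A$ with $f_A\in W$, where $W$ also contains the $e_i$. Points of $A$ stay orthogonal to $w_A$, so (P4) survives, and so does (P7), since $\langle u,w_A\rangle=\langle u,n_A\rangle$ for $u\in V$. For (P5) we need $\hat\gamma w_A=w_{\gamma A}$; as $\hat\gamma$ is the identity on $W$, $f_A$ should depend only on the type of $A$, say $f_A=f_i$. For (P6) we need, for meeting walls of types $i,j$,
$$0=\langle w_A,w_{A'}\rangle=\langle n_A,n_{A'}\rangle+\langle f_i,f_j\rangle .$$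
So $\langle n_A,n_{A'}\rangle$ has to depend only on the types. Walls of equal type must not meet, because they share $e_i$. On the other hand the lengths $|f_i|$ are free, and this is what makes the system solvable. The requirement on the walls is thus:

- (Q) Distinct walls that meet in $\mathbb H^n$ have distinct types $i\ne j$, and there are numbers $a_{ij}=a_{ji}$ with $\langle n_A,n_{A'}\rangle=a_{ij}$ for all meeting walls $A,A'$ of types $i,j$.

Put $a_{ij}=0$ if no walls of types $i\neq j$ meet.

**Proposition 3.** Let $\Gamma\subset \mathrm O^+(V)$ be a cocompact lattice with a family of walls, types and normals satisfying (P1), (P2), (P3) and (Q). Then $W=\mathbb R^{2r}$ and suitable planes $\Pi_A$ and rotations $R_A(t)$ complete them to bending data.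

*Proof.* Choose $s>0$ larger than every row sum $\sum_{j\ne i}|a_{ij}|$. The symmetric $r\times r$ matrix with diagonal entries $s$ and off-diagonal entries $-a_{ij}$ is then strictly diagonally dominant, hence positive definite. So it is the Gram matrix of vectors $f_1,\dots,f_r\in\mathbb R^r$:
$$\langle f_i,f_j\rangle=-a_{ij}\quad(i\ne j),\qquad |f_i|^2=s.\tag{9}$$
Let $W=\mathbb R^r\oplus\mathbb R^r$ with the $f_i$ in the first summand and an orthonormal basis $e_1,\dots,e_r$ of the second. For $A$ of type $i$ put
$$w_A=n_A+f_i,\qquad \langle w_A,w_A\rangle=1+s=:\kappa^2,\qquad \Pi_A=\mathrm{span}(w_A,e_i),$$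
$$J_Az=\kappa^{-1}\big(\langle w_A,z\rangle e_i-\langle e_i,z\rangle w_A\big),\qquad R_A(t)=\exp(tJ_A).\tag{10}$$
All $w_A$ are orthogonal to all $e_j$. So $\Pi_A$ is positive definite, $J_A(\kappa^{-1}w_A)=e_i$, $J_Ae_i=-\kappa^{-1}w_A$, and $J_A=0$ on $\Pi_A^\perp$; thus $R_A(t)$ is the rotation by $t$ in $\Pi_A$.

(P4): $A\subset V$ is orthogonal to $n_A$, $f_i$ and $e_i$. (P5): $\hat\gamma w_A=\gamma n_A+f_i=w_{\gamma A}$ and $\hat\gamma e_i=e_i$. (P6): if $A\ne A'$ meet, their types are $i\neq j$, and $\langle w_A,w_{A'}\rangle=a_{ij}+\langle f_i,f_j\rangle=0$, while $e_i\perp e_j$, $w_A\perp e_j$, $w_{A'}\perp e_i$. (P7): $\langle u,w_A\rangle=\langle u,n_A\rangle\ne0$. $\square$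

For instance, take the form $x_1^2+x_2^2-\sqrt2\,x_3^2$ and the walls with $v=(1,0,0)$ and $v'=(1,1,0)$. They meet at $(0,0,2^{-1/4})\in\mathbb H^2$, with unit normals $v$ and $v'/\sqrt2$, so $a_{12}=1/\sqrt2$, an angle of $\pi/4$. With $s=1$ we may take $f_1=(1,0)$ and $f_2=(-\tfrac1{\sqrt2},\tfrac1{\sqrt2})$, and indeed $\langle w_A,w_{A'}\rangle=\tfrac1{\sqrt2}-\tfrac1{\sqrt2}=0$.

## 8. Arithmetic hyperplanes with rigid angles

It remains to find walls with (P1), (P2), (P3) and (Q) for $\Gamma(m)$, $m$ large. Property (Q) cannot be expected for $\Gamma_0$ itself. For the form $x_1^2+\dots+x_n^2-\sqrt2\,x_{n+1}^2$, the reflection $x_1\mapsto-x_1$ lies in $\Gamma_0$ and exchanges the two sides of the wall $\{x_1=0\}$, so no equivariant normal exists for that wall. The swap of $x_1$ and $x_2$ carries this wall to $\{x_2=0\}$, which meets it. Neither element is congruent to $I$ modulo $m$ when $m\ge3$. The point of this section is that a deep congruence condition removes all such coincidences at once.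

**Step 1 (enough hyperplanes).** *This step gives (P3) with $L=1$.* There are $v_1,\dots,v_p\in\mathcal O^{n+1}$ with $q(v_i)>0$ such that any $x,y\in\mathbb H^n$ with $d(x,y)=1$ are strictly separated by $A_v$ for some $v\in S_0:=\bigcup_i\Gamma_0v_i$.

For a unit tangent vector $(x,u)$ let $x_\pm=\cosh(\tfrac12)x\pm\sinh(\tfrac12)u$. Every pair at distance $1$ is $(x_-,x_+)$ for its midpoint $x$ and a suitable $u$. For $v=u$ we have $q(v)=1>0$ and $\langle v,x_-\rangle=-\sinh\tfrac12<0<\sinh\tfrac12=\langle v,x_+\rangle$. The conditions $q(v)>0$ and $\langle v,x_-\rangle<0<\langle v,x_+\rangle$ are open in $(v,x,u)$, and $F^{n+1}$ is dense in $\mathbb R^{n+1}$. So each $(x,u)$ has a neighborhood in $T^1\mathbb H^n$ on which they hold for one fixed $v\in F^{n+1}$, and multiplying $v$ by a positive integer we may take $v\in\mathcal O^{n+1}$. Since $\Gamma_0\backslash T^1\mathbb H^n$ is compact, there is a compact set in $T^1\mathbb H^n$ whose $\Gamma_0$-translates cover; finitely many of the neighborhoods cover this compact set. Their vectors $v_1,\dots,v_p$ suffice, since $A_{\gamma v}=\gamma A_v$.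

Let $B$ be the maximum of $\sigma(q(v_i))$ over all $i$ and all embeddings $\sigma$, including the identity. Since $q$ is $\Gamma_0$-invariant,
$$0<\sigma(q(v))\le B\qquad\text{for all }v\in S_0\text{ and all }\sigma.\tag{11}$$
Fix any integer $m>2B$, put $\Gamma=\Gamma(m)$ and $\mathcal H=\{A_v:v\in S_0\}$.

**Step 2 (local finiteness).** *This gives (P1).* The family is $\Gamma_0$-invariant. Suppose $A_v$, $v\in S_0$, meets a compact set $K\subset\mathbb H^n$. Then $v\in x^\perp$ for some $x\in K$ and $q(v)\le B$. The form is positive definite on $x^\perp$, uniformly for $x\in K$, so $v$ is bounded at the identity embedding. At every other embedding $\sigma$ the form is positive definite on $\mathbb R^{n+1}$ and $\sigma(q(v))\le B$, so $v$ is bounded there too. As $\mathcal O^{n+1}$ is discrete in $\prod_\sigma\mathbb R^{n+1}$, only finitely many $v$ occur.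

**Step 3 (rigidity of inner products).** *This is where the congruence condition enters.* We claim:

$(*)$ If $v,w\in S_0$, $\gamma\in\Gamma$ and $|b(v,w)|\le B$, $|b(v,\gamma w)|\le B$, then $b(v,w)=b(v,\gamma w)$.

Let $\alpha=b(v,w)-b(v,\gamma w)$. Since $\gamma w-w\in m\mathcal O^{n+1}$ and $b$ is integral on $\mathcal O^{n+1}$, $\alpha\in m\mathcal O$. At the identity embedding $|\alpha|\le2B$ by assumption. At any other embedding $\sigma$, the Cauchy–Schwarz inequality for the definite form, together with (11) for $v,w,\gamma w\in S_0$, gives $|\sigma(\alpha)|\le B+B=2B$. So $|N_{F/\mathbb Q}(\alpha)|\le(2B)^D<m^D$. But a nonzero element $m\beta$ of $m\mathcal O$ has $|N_{F/\mathbb Q}(m\beta)|=m^D|N_{F/\mathbb Q}(\beta)|\ge m^D$, as $N_{F/\mathbb Q}(\beta)$ is a nonzero integer. Hence $\alpha=0$.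

The bound in $(*)$ holds as soon as the hyperplanes meet: if $x\in A_v\cap A_w$ with $v,w\in S_0$, then $v,w$ lie in the positive definite space $x^\perp$, so
$$|b(v,w)|\le\sqrt{q(v)q(w)}\le B.\tag{12}$$

**Step 4 (types and normals).** *This gives (P2).* $S_0$ is a finite union of $\Gamma_0$-orbits and $\Gamma$ has finite index in $\Gamma_0$, so $\Gamma$ has finitely many orbits on $\mathcal H$. Choose representatives $A^{(i)}=A_{v^{(i)}}$, $v^{(i)}\in S_0$, $i=1,\dots,r$, and say that walls in the orbit of $A^{(i)}$ have type $i$. For $A=\gamma A^{(i)}$ with $\gamma\in\Gamma$ put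
$$v_A=\gamma v^{(i)},\qquad n_A=v_A/\sqrt{q(v_A)} .$$
To see that $v_A$ is well defined, let $\gamma A^{(i)}=A^{(i)}$ with $\gamma\in\Gamma$. A hyperplane determines its normal line and $\gamma$ preserves $q$, so $\gamma v^{(i)}=\pm v^{(i)}$. If the sign were $-$, then $(*)$ with $v=w=v^{(i)}$ would give $q(v^{(i)})=-q(v^{(i)})$, which is absurd; here $|b(v,w)|=|b(v,\gamma w)|=q(v^{(i)})\le B$. So $\gamma v^{(i)}=v^{(i)}$. It follows that $v_{\gamma A}=\gamma v_A$ and $n_{\gamma A}=\gamma n_A$ for all $\gamma\in\Gamma$, and $v_A\in S_0$.

**Step 5 (walls of one type are disjoint).** *This is the first half of (Q).* Let $A$ and $\gamma A$, $\gamma\in\Gamma$, meet at $x$. By (12) and $(*)$ with $v=w=v_A$, $b(v_A,\gamma v_A)=q(v_A)$. Hence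
$$q(\gamma v_A-v_A)=2q(v_A)-2b(v_A,\gamma v_A)=0 .$$
As $\gamma v_A-v_A$ lies in the positive definite space $x^\perp$, it is zero, and $\gamma A=A$. So distinct walls of the same type do not meet in $\mathbb H^n$.

**Step 6 (angles depend only on types).** *This is the second half of (Q).* Let $i\ne j$, and take two meeting pairs of walls of types $i,j$. Translating one pair by an element of $\Gamma$, which does not change inner products of normals, we may assume that they share the wall $A$ of type $i$. Their second members then have the form $A'$ and $\gamma A'$ with $\gamma\in\Gamma$. By (12) both $|b(v_A,v_{A'})|$ and $|b(v_A,\gamma v_{A'})|$ are at most $B$, so $(*)$ gives $b(v_A,v_{A'})=b(v_A,\gamma v_{A'})$. Since $q$ is constant on each type, $\langle n_A,n_{A'}\rangle=\langle n_A,n_{\gamma A'}\rangle$. Call this common number $a_{ij}$; it is symmetric in $i,j$.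

**Proof of Theorem A.** For every integer $m>2B$, Steps 1 to 6 verify (P1), (P2), (P3) with $L=1$, and (Q) for $\Gamma=\Gamma(m)$. Proposition 3 completes these to bending data with $\dim W=2r$, and Proposition 2 gives the family $\rho_t$ into $\mathrm O(N,1)$ with $N=n+2r>n$. $\blacksquare$

## 9. Second-order shortening: Theorem B(1), lower bound

Let us first bend once, by hand. Let $p\in A$, with $w_A=n_A=:n$ and a unit vector $e\in W$, and take $x=\cosh a\,p-\sinh a\,n$ and $y=\cosh a\,p+\sinh a\,n$, at distance $2a$. Rotating $y$ by $t$ in $\mathrm{span}(n,e)$ gives $y_t=\cosh a\,p+\sinh a(\cos t\,n+\sin t\,e)$, and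
$$\cosh d(x,y_t)=\cosh^2a+\sinh^2a\cos t=\cosh 2a-\sinh^2a\,(1-\cos t).$$
So one bend shortens, to order exactly $t^2$. We show that this happens uniformly, even though a segment may cross many walls with different signs.

We keep the data of Section 8, with $L=1$ and $J_A$ from (10). Two facts: $J_A$ is antisymmetric for $\langle\,,\rangle$, and for $z\in V$
$$J_Az=\kappa^{-1}\langle n_A,z\rangle\,e_i\in W\qquad(A\text{ of type }i).\tag{13}$$

**Step 1: derivatives for pairs in $U$.** For $x,y\in U$, (7) and Lemma 1 give
$$E_t(x,y):=\cosh d(F_t(x),F_t(y))=-\langle c_t(x_0,x)x,\,c_t(x_0,y)y\rangle=-\langle x,c_t(x,y)y\rangle .$$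
Write $c_t(x,y)=\prod_l\exp(\varepsilon_ltJ_l)$ with $J_l=J_{A_l}$, $n_l=n_{A_l}$, and $i(l)$ for the type of $A_l$. Primes denote $t$-derivatives. At $t=0$, $E_0'=-\sum_l\varepsilon_l\langle x,J_ly\rangle=0$, since $x\in V$ and $J_ly\in W$. The second derivative of the product at $0$ is $\sum_lJ_l^2+2\sum_{l<m}\varepsilon_l\varepsilon_mJ_lJ_m$. By antisymmetry and (13), $-\langle x,J_lJ_my\rangle=\langle J_lx,J_my\rangle$, which is $\kappa^{-2}\langle n_l,x\rangle\langle n_m,y\rangle$ if $i(l)=i(m)$ and $0$ otherwise. So
$$E_0''=\kappa^{-2}\Big(\sum_l\langle n_l,x\rangle\langle n_l,y\rangle+2\sum_{l<m,\ i(l)=i(m)}\varepsilon_l\langle n_l,x\rangle\;\varepsilon_m\langle n_m,y\rangle\Big).$$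
By the definition of the signs, $\varepsilon_l\langle n_l,x\rangle<0<\varepsilon_m\langle n_m,y\rangle$ for all $l,m$. Hence every term is negative: the signs of different crossings never work against each other. Dropping the second sum,
$$E_0''(x,y)\le-\kappa^{-2}S(x,y),\qquad S(x,y)=\sum_{A\in\mathcal H}\max\big(0,-\langle n_A,x\rangle\langle n_A,y\rangle\big).\tag{14}$$

**Step 2: extension to all pairs.** *We need (14) on a compact set, so also for points on walls.* On each closed chamber $F_t(x)=g_Q(t)x$ with $g_Q$ analytic. As the closed chambers form a locally finite closed cover, all $t$-derivatives of $F_t(x)$, and hence of $E_t(x,y)$, are continuous in $(x,y,t)$. The function $S$ is continuous, since for $(x,y)$ in a compact set only finitely many walls meet the segments $[x,y]$, and only these contribute. As $U\times U$ is dense, $E_0'=0$ and (14) hold on $\mathbb H^n\times\mathbb H^n$.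

**Step 3: uniformity.** Let $K$ be a compact set of pairs at distance $1$ whose $\Gamma$-translates cover all such pairs. By Step 1 of Section 8, $S>0$ on $K$, so $S\ge s_0>0$ there. Let $M>0$ bound the absolute value of the third $t$-derivative of $E_t$ on $K\times[-1,1]$. Taylor's formula gives, on $K$ and for $|t|\le1$,
$$E_t\le\cosh1-\tfrac12\kappa^{-2}s_0t^2+\tfrac16M|t|^3 .$$
So $E_t\le\cosh1-c_1t^2$ with $c_1=\tfrac14\kappa^{-2}s_0$, for $|t|\le t_0:=\min(1,\,6c_1/M)$. Let $\delta=d(F_t(x),F_t(y))\le1$. Then $c_1t^2\le\cosh1-\cosh\delta=\int_\delta^1\sinh\le(1-\delta)\sinh1$, so $\delta\le1-ct^2$ with $c=c_1/\sinh1$. By $\Gamma$-invariance this holds for all pairs at distance $1$. The subdivision that led to (8) then gives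
$$d(o,\rho_t(\gamma)o)\le(1-ct^2)\,d(o,\gamma o)+1\quad(\gamma\in\Gamma),\qquad\text{hence}\quad 1-\lambda(\rho_t)\ge ct^2 .$$

## 10. Spectral radius of one element: the upper bounds in Theorem B

*A single hyperbolic element bounds $\lambda(\rho_t)$ from below, and the next lemma serves both (1) and (2).* We recall three textbook facts.

First, an infinite cocompact lattice $\Gamma$ contains an element of infinite order, since by Selberg's lemma it has a torsion-free subgroup of finite index. Second, an element $\gamma\in\mathrm O^+(V)$ of infinite order in a cocompact lattice is hyperbolic: with its translation length $\ell>0$ there are null vectors $\xi^\pm\in V$ on distinct lines with $\gamma\xi^\pm=e^{\pm\ell}\xi^\pm$, and $\gamma$ acts on the positive definite complement of $\mathrm{span}(\xi^+,\xi^-)$ by an orthogonal map. So $e^\ell$ is a simple eigenvalue of $\hat\gamma$, and all other eigenvalues have modulus at most $1$. Moreover $\langle\xi^-,\xi^+\rangle\ne0$. Third, for $g\in\mathrm O^+(N,1)$ the Cartan decomposition gives $\|g\|=e^{d(o,go)}$ for the operator norm belonging to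 the Euclidean norm obtained by flipping the sign of the form on the line of $o$. By the spectral radius formula,
$$\lim_{k\to\infty}\tfrac1k\,d(o,g^ko)=\log(\text{spectral radius of }g).\tag{15}$$

**Lemma 4.** Let $\Gamma\subset \mathrm O^+(V)$ be a cocompact lattice, $\rho_t$ a $C^2$ path in $\mathrm{Hom}(\Gamma,\mathrm O(N,1))$ starting at the standard embedding, $\gamma\in\Gamma$ hyperbolic with $\ell,\xi^\pm$ as above, and $Z=\frac{d}{dt}\big|_0\rho_t(\gamma)\,\hat\gamma^{-1}$. If $\langle\xi^-,Z\xi^+\rangle=0$, then $1-\lambda(\rho_t)\le C't^2$ for some $C'$ and all small $t$.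

*Proof.* By the implicit function theorem applied to the characteristic polynomial, the simple root $e^\ell$ continues to a real simple eigenvalue $\mu(t)$ of $\rho_t(\gamma)$, of class $C^2$ in $t$. By continuity of the roots, for small $t$ all others have modulus less than $\mu(t)$, so $\mu(t)$ is the spectral radius. By continuity $\rho_t(\gamma)$ stays in $\mathrm O^+(N,1)$. If $\lambda$ and $C$ satisfy the inequality defining $\lambda(\rho_t)$, apply it to $\gamma^k$, divide by $k$ and let $k\to\infty$. By (15), for $\rho_t(\gamma)$ and for $\hat\gamma$, $\log\mu(t)\le\lambda\ell$. Hence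
$$\log\mu(t)\le\lambda(\rho_t)\,\ell.\tag{16}$$

We compute $\mu'(0)$. Eigenvectors $\xi(t)$ for $\mu(t)$ can be chosen $C^2$, with $\xi(0)=\xi^+$: a suitable column of the adjugate matrix of $\rho_t(\gamma)-\mu(t)I$ lies in the kernel, is $C^2$ in $t$, and is nonzero at $t=0$ because $\hat\gamma-e^\ell I$ has corank $1$; then rescale by a constant. Differentiating $\rho_t(\gamma)\xi(t)=\mu(t)\xi(t)$ at $0$ gives
$$Z\hat\gamma\xi^++\hat\gamma\xi'(0)=\mu'(0)\xi^++e^\ell\xi'(0).$$
Pair this with $\xi^-$. Since $\langle\xi^-,\hat\gamma\xi'(0)\rangle=\langle\hat\gamma^{-1}\xi^-,\xi'(0)\rangle=e^\ell\langle\xi^-,\xi'(0)\rangle$, the terms with $\xi'(0)$ cancel, and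
$$\mu'(0)=e^\ell\,\frac{\langle\xi^-,Z\xi^+\rangle}{\langle\xi^-,\xi^+\rangle}.\tag{17}$$
By hypothesis $\mu'(0)=0$. So $\log\mu$ is $C^2$ with value $\ell$ and derivative $0$ at $t=0$, whence $\log\mu(t)\ge\ell-C'\ell t^2$ for small $t$ and some $C'$. By (16), $\lambda(\rho_t)\ge1-C't^2$. $\square$

**Theorem B(1), upper bound.** For the family (6), $Z=\sum_l\varepsilon_lJ_{A_l}$, the sum running over the walls crossed by $[x_0,\gamma x_0]$. By (13) it maps $V$ into $W$, and $\xi^\pm\in V$, so $\langle\xi^-,Z\xi^+\rangle=0$. Lemma 4 gives $1-\lambda(\rho_t)\le C't^2$ for small $t$. Together with Section 9, and after shrinking $t_0$ so that also $C't_0^2<1$, we have $ct^2\le1-\lambda(\rho_t)\le C't^2$ for $0<|t|\le t_0$.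

**Theorem B(1), growth.** The left-hand side of the claim does not depend on $o$; take $o=x_0$. The volume of a ball of radius $R$ in $\mathbb H^n$ lies between two positive constants times $e^{(n-1)R}$ for $R\ge1$. Choose $d_0$ such that the translates of the ball $B(o,d_0)$ cover $\mathbb H^n$. The ball $B(o,R-d_0)$ is covered by the translates $\gamma B(o,d_0)$ with $d(o,\gamma o)\le R$; comparing volumes,
$$\#\{\gamma\in\Gamma:d(o,\gamma o)\le R\}\ge\mathrm{const}\cdot e^{(n-1)R}\qquad\text{for large }R.\tag{18}$$
Let $0<|t|\le t_0$; then $\lambda(\rho_t)>0$. For every $\lambda>\lambda(\rho_t)$ there is $C$ with $d(o,\rho_t(\gamma)o)\le\lambda d(o,\gamma o)+C$ for all $\gamma$, so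
$$\{\gamma:d(o,\gamma o)\le(R-C)/\lambda\}\subset\{\gamma:d(o,\rho_t(\gamma)o)\le R\}.\tag{19}$$
By (18) the first set has at least $\mathrm{const}\cdot e^{(n-1)R/\lambda}$ elements for large $R$. So the upper growth exponent is at least $(n-1)/\lambda$, and letting $\lambda\to\lambda(\rho_t)$ it is at least
$$\frac{n-1}{\lambda(\rho_t)}\ge\frac{n-1}{1-ct^2}\ge(n-1)(1+ct^2).$$
This proves Theorem B(1).

**Theorem B(2).** *For an arbitrary $C^2$ path the first-order term need not map $V$ into $W$; rigidity of $\Gamma$ in $\mathrm O(n,1)$ replaces this.* Restricting to a finite-index subgroup removes conditions on $\lambda$, so it can only decrease $\lambda(\rho_t)$, and a bound $1-\lambda(\rho_t)\le C't^2$ for the restriction implies it for $\Gamma$. We may therefore replace $\Gamma$ by $\Gamma\cap \mathrm{SO}_0(n,1)$. Put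
$$z(\gamma)=\tfrac{d}{dt}\big|_0\rho_t(\gamma)\,\hat\gamma^{-1}\in\mathfrak{so}(N,1).$$
Differentiating $\rho_t(\gamma\delta)=\rho_t(\gamma)\rho_t(\delta)$ gives $z(\gamma\delta)=z(\gamma)+\mathrm{Ad}_{\hat\gamma}z(\delta)$, so $z$ is a 1-cocycle. Under $\Gamma$ we have the invariant decomposition
$$\mathfrak{so}(N,1)=\mathfrak{so}(n,1)\oplus(\mathbb R^{n,1}\otimes\mathbb R^{N-n})\oplus\mathfrak{so}(N-n),$$
so the component $z_0$ of $z$ in $\mathfrak{so}(n,1)$ is a cocycle. By Weil's vanishing theorem (*Remarks on the cohomology of groups*, Ann. of Math. 80 (1964)), $H^1(\Gamma,\mathfrak{so}(n,1))=0$ for cocompact $\Gamma$ and $n\ge3$. So $z_0(\gamma)=Y-\mathrm{Ad}_\gamma Y$ for some $Y\in\mathfrak{so}(n,1)$.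

Let $\gamma\in\Gamma$ be hyperbolic, with $\xi^\pm\in V$ as before. Elements of the second summand map $V$ into $W$, and those of the third kill $V$. So only $z_0$ contributes to $\langle\xi^-,z(\gamma)\xi^+\rangle$:
$$\langle\xi^-,z(\gamma)\xi^+\rangle=\langle\xi^-,Y\xi^+\rangle-\langle\gamma^{-1}\xi^-,Y\gamma^{-1}\xi^+\rangle=\langle\xi^-,Y\xi^+\rangle-e^{\ell}e^{-\ell}\langle\xi^-,Y\xi^+\rangle=0 .$$
Lemma 4 with $Z=z(\gamma)$ gives $1-\lambda(\rho_t)\le C't^2$ for small $t$.

## 11. No contraction inside $\mathrm O(n,1)$: Theorem B(3)

*Here volume growth, used in (19) to produce many elements, becomes an obstruction.* Let $\Gamma\subset \mathrm O(n,1)$ be a cocompact lattice, $n\ge2$. Strict domination passes to finite-index subgroups, and restriction of representations is continuous, so we may replace $\Gamma$ by $\Gamma\cap \mathrm{SO}_0(n,1)$. Representations near the inclusion map a finite set of generators, hence all of $\Gamma$, into the open subgroup $\mathrm{SO}_0(n,1)$. By Weil (*On discrete subgroups of Lie groups*, Ann. of Math. 72 (1960)), every $\rho$ close enough to the inclusion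 is injective with discrete image. Fix such a $\rho$, and $o\in\mathbb H^n$.

**Step 1: few elements.** Let $M=\#\{\gamma:d(o,\rho(\gamma)o)\le2\}$, which is finite because $\rho$ is injective with discrete image. If a point lies in the balls $B(\rho(\gamma)o,1)$ and $B(\rho(\gamma')o,1)$, then $d(o,\rho(\gamma^{-1}\gamma')o)\le2$; so each point lies in at most $M$ of these balls. Those with $d(o,\rho(\gamma)o)\le R$ lie in $B(o,R+1)$. Comparing volumes, for $R\ge1$,
$$\#\{\gamma:d(o,\rho(\gamma)o)\le R\}\le M\,\frac{\operatorname{vol}B(o,R+1)}{\operatorname{vol}B(o,1)}\le\mathrm{const}\cdot e^{(n-1)R}.$$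

**Step 2: too many elements.** Suppose $\rho$ were strictly dominated by the inclusion, with constants $\lambda<1$ and $C$. Increasing $\lambda$, we may assume $0<\lambda<1$. Then the set in Step 1 contains $\{\gamma:d(o,\gamma o)\le(R-C)/\lambda\}$, which by (18) has at least $\mathrm{const}\cdot e^{(n-1)R/\lambda}$ elements for large $R$. Since $n\ge2$ and $1/\lambda>1$, this contradicts Step 1 for large $R$. So no $\rho$ in this neighborhood of the inclusion is strictly dominated by it. $\blacksquare$
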